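# Exponentially many families of free rational curves in one numerical class

Throughout we work over $\mathbb C$, and "component" means irreducible component. If $g:\mathbb P^1\to\mathbb P^1$ is a nonconstant map and $g(t)=p$, the index of $g$ at $t$ is the multiplicity with which $g$ takes the value $p$ at $t$. The indices over a fixed $p$ add up to $\deg g$.

## 1. Functions of degree eight: one set of data, two families

Consider rational functions $g:\mathbb P^1\to\mathbb P^1$ of degree $8$ such that

$$\text{indices over }1:\ 2,2,2,2;\qquad \text{over }\infty:\ 2,2,2,2;\qquad \text{over }0:\ 2,2,1,1,1,1. \tag{1.1}$$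

Nothing is required over other points. How many families do these functions form?

All zeros and poles of $1-g$ are double, so $1-g=h^2$ for a rational function $h$ of degree $4$, unique up to sign, with simple zeros and simple poles. Then
$$g=(1-h)(1+h),$$
and the zeros of $g$ are the points where $h=1$ together with the points where $h=-1$. At such a point the index of $g$ equals the index of $h$, because the other factor does not vanish. Each of the two values is taken by $h$ four times with multiplicity. So the multiset $\{2,2,1,1,1,1\}$ is split into two parts of sum $4$, and there are two ways to do this: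

- type I: $\{2,2\}$ and $\{1,1,1,1\}$;
- type II: $\{2,1,1\}$ and $\{2,1,1\}$.

Both types occur. For type I take
$$h=\frac{t^4+t^2+1}{t^4+1},\qquad h-1=\frac{t^2}{t^4+1},\qquad h+1=\frac{2t^4+t^2+2}{t^4+1}.$$
Here $h=1$ doubly at $0$ and at $\infty$, and the three quartics $t^4+t^2+1$, $t^4+1$, $2t^4+t^2+2$ have distinct roots. For type II take
$$h=\frac{t^4+2t^2+2}{2-t^4},\qquad h-1=\frac{2t^2(t^2+1)}{2-t^4},\qquad h+1=\frac{2t^2+4}{2-t^4}.$$
Here $h=1$ doubly at $0$ and simply at $\pm i$, while $h=-1$ doubly at $\infty$ and simply at $\pm i\sqrt2$. The numerator and denominator of $h$ have distinct roots.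

*Each type is a single family.* Put $k=(1-h)/(1+h)$, a function of degree $4$, so that $h=(1-k)/(1+k)$ and $g=4k/(1+k)^2$. For type I, after replacing $h$ by $-h$ if necessary, the zeros of $k$ have multiplicities $2,2$ and its poles $1,1,1,1$. For type II the zeros and the poles both have multiplicities $2,1,1$. The remaining requirement, that $h$ have simple zeros and poles, says that $k$ is unramified over $1$ and $-1$, and this is an open condition. Now we use a remark that we will need again.

(1.2) *The functions of degree $n$ with prescribed indices over two given points of the target form one irreducible family.* Move the two points to $0$ and $\infty$. Such a function is determined by its zeros and poles (distinct points of $\mathbb P^1$ to which the given multiplicities are attached) and a nonzero constant, and these can be chosen freely. The parameter space is open in a product of copies of $\mathbb P^1$ and of $\mathbb C^*$, hence irreducible.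

*There is no path from type I to type II.* Let $g_s$, $0\le s\le1$, be a continuous path of functions satisfying (1.1). Fix $s_0$ and put small disjoint discs around the points of $g_{s_0}^{-1}\{0,1,\infty\}$. By continuity of roots, for $s$ near $s_0$ and each $p\in\{0,1,\infty\}$, the value $p$ is taken by $g_s$ only in the discs around the points over $p$, and in each disc as often, with multiplicity, as at $s_0$. The number of distinct points over $p$ does not depend on $s$, so every such disc contains exactly one. Thus:

(1.3) *In a continuous path of functions whose numbers of points over $0,1,\infty$ of each index are constant, these points move continuously, do not collide, and keep their indices.*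

Choose the coordinate $t$ so that $\infty$ is not one of these points for $s$ near $s_0$. Let $a_i(s)$ be the points over $1$ and $b_i(s)$ the points over $\infty$. Then
$$1-g_s=c(s)\prod_{i=1}^4\frac{(t-a_i(s))^2}{(t-b_i(s))^2},\qquad h_s=\sqrt{c(s)}\prod_{i=1}^4\frac{t-a_i(s)}{t-b_i(s)},$$
where $c(s)=1-g_s(\infty)\ne0$ is continuous and we choose a continuous branch of the root near $s_0$. If $z(s)$ is a moving zero of $g_s$, then $h_s(z(s))$ is continuous with values in $\{1,-1\}$, hence constant near $s_0$. So whether $h_s$ takes the same value at two given moving zeros does not change with $s$, and this relation does not depend on the sign of $h_s$. The type is therefore constant along the path.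

So the functions (1.1) form exactly two families, although the degree and all prescribed indices agree. We will construct surfaces on which such functions $g$ become rational curves and the prescribed data become intersection numbers. On such a surface, two families of functions become two families of curves in one numerical class. How many families can share a single class? If the class is allowed to grow, how fast can the number of families grow?

## 2. Free curves, nef classes and the number $h(\alpha)$

Let $X$ be a smooth projective variety. Curve classes are taken modulo numerical equivalence, and integral classes are those of $1$-cycles with integer coefficients.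

**Definition (nef curve class).** A class $\alpha\in N_1(X)_{\mathbb R}$ is nef if $D\cdot\alpha\ge0$ for every effective divisor $D$, equivalently for every class in the closed cone they span, the pseudo-effective cone. The set of integral nef classes is $\mathrm{Nef}_1(X)_{\mathbb Z}$.

**Definition (free).** A morphism $f:\mathbb P^1\to X$ is free if $f^*T_X$ is globally generated. Since $f^*T_X\cong\bigoplus\mathcal O(a_i)$, this means that all $a_i\ge0$.

*Example.* Let $S$ be the blow-up of $\mathbb P^2$ at a point, with exceptional curve $E$, and let $R$ be the strict transform of a line through the point. Since $E\cdot E=-1$, the class of $E$ is not nef. The bundle $T_S|_E$ has the quotient $N_E=\mathcal O(-1)$, so $E$ is not free. The curves $R$ cover $S$, so their class is nef. The bundle $T_S|_R$ is an extension of $N_R=\mathcal O$ by $T_R=\mathcal O(2)$, and it splits because $H^1(\mathcal O(2))=0$. So $R$ is free.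

Let $\mathrm{Mor}(\mathbb P^1,X,\alpha)$ be the scheme of morphisms $f$ with $f_*[\mathbb P^1]=\alpha$. The numerical class is constant in connected families, so this is an open and closed part of the scheme of all morphisms. We use the standard fact (Kollár, *Rational Curves on Algebraic Varieties*, II.1) that the tangent space at $f$ is $H^0(\mathbb P^1,f^*T_X)$ and that the scheme is smooth at $f$ if $H^1(\mathbb P^1,f^*T_X)=0$.

**Definition ($h(\alpha)$).** $h(\alpha)$ is the number of components of $\mathrm{Mor}(\mathbb P^1,X,\alpha)$ whose general member is free.

**Lemma 2.1.** *Let $\mathrm{Mor}^{\rm free}\subset\mathrm{Mor}(\mathbb P^1,X,\alpha)$ be the set of free morphisms.*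

(a) *$\mathrm{Mor}^{\rm free}$ is open and smooth. Each free $f$ lies on exactly one component, and that component is counted by $h(\alpha)$.*

(b) *The map $\mathrm{Mor}^{\rm free}\to X$, $f\mapsto f(t_0)$, with $t_0$ fixed, and the map $\mathrm{ev}:\mathbb P^1\times\mathrm{Mor}^{\rm free}\to X$, $(t,f)\mapsto f(t)$, are smooth.*

(c) *The class of a free morphism is nef.*

(d) *Let $Z\subset X$ be closed of codimension at least $2$ and let $M$ be a component counted by $h(\alpha)$. A general $f\in M$ is free and $f(\mathbb P^1)\cap Z=\emptyset$* (Kollár, II.3.7).

*Proof.* (a) A bundle $\bigoplus\mathcal O(a_i)$ has all $a_i\ge0$ if and only if its twist by $\mathcal O(-1)$ has $H^1=0$, and this is open by semicontinuity. If all $a_i\ge0$ then $H^1(f^*T_X)=0$, so $\mathrm{Mor}$ is smooth at $f$ and only one component passes through $f$. By openness, its general member is free. (b) Both sides are smooth, and the differential contains the evaluation $H^0(f^*T_X)\to T_{f(t)}X$, which is onto because $f^*T_X$ is globally generated. (c) Let $f$ be free and $D$ an irreducible effective divisor. By (b) the map $f\mapsto f(t_0)$ is open on the component of $\mathrm{Mor}^{\rm free}$ through $f$. So this component contains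 some $f_1$ with $f_1(t_0)\notin D$, and $D\cdot\alpha=\deg f_1^*D\ge0$. (d) Put $M^{\rm free}=M\cap\mathrm{Mor}^{\rm free}$. By (b) the closed set $\mathrm{ev}^{-1}(Z)\subset\mathbb P^1\times M^{\rm free}$ has codimension at least $2$, so dimension at most $\dim M-1$. Its projection to $M^{\rm free}$ is closed, since $\mathbb P^1$ is proper, and is not everything. $\square$

**The simplest cases.** A morphism $\mathbb P^1\to\mathbb P^m$ of degree $d$ is a tuple of $m+1$ binary forms of degree $d$ without common zero, up to scalars. These form a nonempty open subset of a projective space, and every morphism is free because $T_{\mathbb P^m}$ is globally generated. So $h=1$ for every $d\ge0$. On $\mathbb P^1\times\mathbb P^1$ the class of bidegree $(a,b)$ with $a,b\ge0$ gives the product of two irreducible spaces, and again $h=1$. On any $X$ the class $\alpha=0$ gives the constant maps, parametrized by $X$, so $h(0)=1$.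

Recall that $X$ is uniruled if a rational curve passes through a general point of $X$. The conjecture discussed here, in the form given by Brian Lehmann and Sho Tanimoto, "Geometric Manin's Conjecture and rational curves", arXiv:1702.08508 (2017), is the following.

**Batyrev's conjecture.** *Let $X$ be a smooth projective uniruled variety and $L$ a big and nef $\mathbb Q$-divisor on $X$. There is a polynomial $P(d)\in\mathbb Z[d]$ such that $h(\alpha)\le P(L\cdot\alpha)$ for all $\alpha\in\mathrm{Nef}_1(X)_{\mathbb Z}$.*

We will prove that it is false as stated. The surface $X$ in Theorem A will be an explicit iterated blow-up of $\mathbb P^1\times\mathbb P^1$ at $12$ points.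

**Theorem A.** *There are a smooth projective rational surface $X$ and nef classes $\beta_N\in\mathrm{Nef}_1(X)_{\mathbb Z}$, $N\ge1$, such that*

- *for every $\mathbb Q$-divisor $L$ there is $C_L$ with $|L\cdot\beta_N|\le C_LN$ for all $N$;*
- $h(\beta_N)\ge\dfrac{2^N}{N(3N+3)^3}$.

*Hence for no big and nef $L$ on $X$ is there a polynomial $P$ with $h(\alpha)\le P(L\cdot\alpha)$ for all $\alpha$.*

**Theorem B.** *For every smooth projective $X$ and big $\mathbb Q$-divisor $L$ there is $C>0$ such that, for all $d\ge0$, the sum of $h(\alpha)$ over all $\alpha\in\mathrm{Nef}_1(X)_{\mathbb Z}$ with $L\cdot\alpha\le d$ is at most $e^{C(d+1)}$. By Theorem A the exponential order cannot be improved.*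

**Theorem C.**

1. *Let $Y$ be a smooth projective variety, possibly a point, and let $Z$ be a smooth projective variety birational to $\mathbb P^2\times Y$. Then some composition $Z'\to Z$ of blow-ups along smooth centers violates the conjecture for every big and nef $L$ on $Z'$. So does every smooth projective $Z''$ with a birational morphism $Z''\to Z'$. In particular there are (rational) counterexamples in every dimension $\ge2$.*
2. *If the MRC quotient of $X$ has dimension $\dim X-1$, then $h(\alpha)\le1$ for all $\alpha$.*
3. *Consequently a birational class of uniruled surfaces contains a counterexample if and only if it is the rational class. For $\dim X=1$ the conjecture holds.*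

Nothing here addresses the case when $X$ is Fano. The MRC quotient is recalled in Section 11.

## 3. Counting equations gives an exponential bound

The natural first attempt to prove a polynomial bound is to write down equations for the space of morphisms and to bound the number of its components by Bézout's theorem. We carry this out. It proves the upper bound of Theorem B, and it also shows where the method falls short of a polynomial.

**Step 1: a Bézout bound for many hypersurfaces.** This step bounds the number of components of an intersection with no condition on dimensions. *Let $V\subset\mathbb P^r$ be an intersection of hypersurfaces of degrees $d_1,\dots,d_l$. Then $V$ has at most $d_1\cdots d_l$ components* (Fulton, *Intersection Theory*, Example 8.4.6). In fact the sum of the degrees of the components is at most this product, by induction on $l$. For $l=0$ we have $V=\mathbb P^r$. Suppose $V$ has components $V_i$ and let $D$ be a hypersurface of degree $d$. If $V_i\subset D$ then $V_i\cap D=V_i$. Otherwise, by Bézout's theorem, the components of $V_i\cap D$ have degrees with sum at most $d\deg V_i$. Every component of $V\cap D$ is a component of some $V_i\cap D$. So the sum of the degrees grows at most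 by the factor $d$.

**Step 2: equations for morphisms of fixed degree.** This step applies Step 1 to morphisms into $X$. Let $H$ be a hyperplane section for an embedding $X\subset\mathbb P^s$, with $X$ cut out by forms $G_1,\dots,G_q$ of degrees $e_j\ge1$. Morphisms $f:\mathbb P^1\to\mathbb P^s$ of degree $\delta$ form an open subset of $\mathbb P^{(s+1)(\delta+1)-1}$. Such an $f$ maps into $X$ exactly when all coefficients of the binary forms $G_j(f)$ vanish. The form $G_j(f)$ has degree $e_j\delta$ in the variables of $\mathbb P^1$. So it has $e_j\delta+1$ coefficients, each of them a form of degree $e_j$ in the coefficients of $f$; those that vanish identically are dropped. By Step 1, and because an open subset of a variety has at most as many components as the variety, the space of morphisms $\mathbb P^1\to X$ of $H$-degree $\delta$ has at most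
$$\prod_j e_j^{\,e_j\delta+1}\ \le\ \Big(\prod_j e_j^{\,e_j}\Big)^{\delta+1}\le A^{\delta+1},\qquad A:=\max\Big(2,\prod_j e_j^{\,e_j}\Big),$$
components, where we used $e_j\delta+1\le e_j(\delta+1)$. Each $\mathrm{Mor}(\mathbb P^1,X,\alpha)$ with $H\cdot\alpha=\delta$ is open and closed in this space. Hence
$$\sum_{H\cdot\alpha=\delta}h(\alpha)\le A^{\delta+1}.$$

**Step 3: from $H$ to $L$.** This step replaces the hyperplane class by an arbitrary big divisor. By Kodaira's lemma there are $m\ge1$ and an effective $\mathbb Q$-divisor $E$ with $mL\equiv H+E$. If $\alpha$ is nef then $E\cdot\alpha\ge0$, so $H\cdot\alpha\le mL\cdot\alpha$. Therefore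
$$\sum_{L\cdot\alpha\le d}h(\alpha)\ \le\sum_{0\le\delta\le md}A^{\delta+1}\ \le\ A^{md+2}\ \le\ e^{C(d+1)},\qquad C=(m+2)\log A.$$
Here the sums run over nef integral classes, the second inequality uses $A\ge2$, and the last uses $md+2\le(m+2)(d+1)$. This proves the bound in Theorem B; its sharpness will follow from Theorem A.

The argument cannot give a polynomial as soon as one of the equations has degree $e_j\ge2$. The number of hypersurfaces grows linearly with $\delta$, and each of them may multiply the bound by $e_j$. To decide the conjecture one must know whether this product is ever of the right size, and so we return to functions with several families.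

## 4. Surfaces that record ramification indices

We want intersection numbers that see the index of a function $g$ at a point over $0$, $1$ or $\infty$. Blowing up a fiber of $\mathbb P^1\times\mathbb P^1\to\mathbb P^1$ repeatedly produces components of multiplicities $1,2,3,\dots$, and these do the job.

Let $(x,w)$ be coordinates on $\mathbb P^1\times\mathbb P^1$. For $p\in\{0,1,\infty\}$ let $u$ be a local parameter of $\mathbb P^1_x$ at $p$, and fix an integer $K_p\ge1$. Blow up $(p,0)$, with exceptional curve $E_{p,1}$. Then, for $m=1,\dots,K_p-1$, blow up the intersection point of $E_{p,m}$ with the strict transform $F'_p$ of $\{x=p\}$, and call the new exceptional curve $E_{p,m+1}$. Do this for all three $p$. The result is a smooth projective rational surface $X(K_0,K_1,K_\infty)$, obtained by $K_0+K_1+K_\infty$ blow-ups of points. We write $E_{p,m}$ also for strict transforms, $\pi:X\to\mathbb P^1_x$ for the projection, and $F$ for the class of a fiber of $\pi$.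

**Charts.** After $m$ blow-ups over $p$ there are coordinates $(u_m,w)$ near $E_{p,m}\cap F'_p$ with
$$u=u_mw^m,\qquad E_{p,m}=\{w=0\},\qquad F'_p=\{u_m=0\}.$$
Indeed, put $u_0=u$. The $m$-th blow-up has center $(u_{m-1},w)=(0,0)$, and the chart of the blow-up that contains the strict transform of $\{u_{m-1}=0\}$ has coordinates $u_m=u_{m-1}/w$ and $w$. The function $u_m$ is a coordinate on $E_{p,m}$. The point $u_m=0$ is the intersection with $F'_p$ and is the next center, if there is one. The point $u_m=\infty$ corresponds to the direction $w=0$, so it lies on the strict transform of $E_{p,m-1}$, or of $\{w=0\}$ if $m=1$. From $u=u_mw^m$ we read off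
$$\pi^*(p)=F'_p+\sum_{m=1}^{K_p}m\,E_{p,m}. \tag{4.1}$$
For $K_p=2$, for instance, $\pi^*(p)=F'_p+E_{p,1}+2E_{p,2}$.

**Lemma 4.1.** *Let $\tau\mapsto(u(\tau),w(\tau))$ be a curve germ with $\mathrm{ord}\,u=m\in\{1,\dots,K_p\}$ and $\mathrm{ord}\,w=1$. Its lift to $X$ meets $E_{p,m}$ with multiplicity one, and it meets no other $E_{p,j}$, nor $F'_p$, nor the strict transform of $\{w=0\}$.*

*Proof.* For $j<m$ the function $u_j=u/w^j$ has order $m-j>0$. So after $j$ blow-ups the germ passes through the point $(u_j,w)=(0,0)$, which is the next center. After $m$ blow-ups $u_m=u/w^m$ has order $0$, so the germ meets $E_{p,m}$ at a point with $u_m\ne0,\infty$. It does so with multiplicity $\mathrm{ord}\,w=1$, since $E_{p,m}=\{w=0\}$. On $E_{p,m}$, the curve $F'_p$ passes only through $u_m=0$, and the preceding curve ($E_{p,m-1}$, or $\{w=0\}$ if $m=1$) only through $u_m=\infty$. Earlier curves do not meet $E_{p,m}$: once the point $E_{p,j}\cap F'_p$ is blown up, $E_{p,j}$ and $F'_p$ are disjoint, so $E_{p,j}$ contains no later center. The same holds for $\{w=0\}$ after the first blow-up. Later blow-ups over $p$ only change points over $u_m=0$. $\square$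

**Picard group.** Let $D_\infty$ be the preimage of $\{w=\infty\}$, which contains none of the blown-up points. Then $F$, $D_\infty$ and the $E_{p,m}$ generate $\mathrm{Pic}(X)$. Indeed $\mathrm{Pic}(\mathbb P^1\times\mathbb P^1)$ is generated by the two rulings, each blow-up adds the total transform of its exceptional curve, and the total transform of $E_{p,m}$ equals $E_{p,m}$ plus a combination of the $E_{p,j}$ with $j>m$.

**A vector field.** The action $\lambda\cdot(x,w)=(x,\lambda w)$ of $\mathbb G_m$ lifts to $X$, because each blown-up point is fixed: it is $(p,0)$ or the intersection of two invariant curves. Let $\xi\in H^0(X,T_X)$ be the induced vector field; it lifts $w\partial_w$.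

## 5. Passing between curves and functions

Fix $X=X(K_0,K_1,K_\infty)$, an integer $n\ge1$, and integers $k=(k_{p,m})$ with $k_{p,m}\ge0$ for $1\le m\le K_p$, such that
$$\sum_m m\,k_{p,m}=n\quad(p=0,1,\infty). \tag{5.1}$$
Put $s=\sum_{p,m}k_{p,m}$. We say that $g:\mathbb P^1\to\mathbb P^1$ has *ramification data* $k$ if it has degree $n$ and, for each $p\in\{0,1,\infty\}$, exactly $k_{p,m}$ points of index $m$ over $p$ for $1\le m\le K_p$; by (5.1) there are no others. Two lemmas translate between such functions and curves on $X$.

**Lemma 5.1 (from functions to curves).** *Let $g$ have ramification data $k$. There is a free $f:\mathbb P^1\to X$ with $\pi\circ f=g$ such that $f^*E_{p,m}$ is the reduced divisor of the $k_{p,m}$ points of index $m$ over $p$. Its class $\beta_k$ depends only on $k$ and is nef, and*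
$$F\cdot\beta_k=n,\qquad D_\infty\cdot\beta_k=s,\qquad E_{p,m}\cdot\beta_k=k_{p,m},\qquad F'_p\cdot\beta_k=0. \tag{5.2}$$

*Proof.* **Construction.** The purpose is to choose the second coordinate $w$ so that Lemma 4.1 applies at every point over $0,1,\infty$. Let $T=g^{-1}\{0,1,\infty\}$, so $|T|=s$, and choose the coordinate $t$ with $\infty\notin T$. Let $r(t)$ be a polynomial of degree $s$ with no zero in $T$, and put
$$w(t)=\frac{\prod_{\tau\in T}(t-\tau)}{r(t)}.$$
Its zeros are exactly the points of $T$, all simple, and it has degree $s$. Let $f$ be the lift of $(g,w):\mathbb P^1\to\mathbb P^1\times\mathbb P^1$ to $X$. At a point of $T$ of index $m$ over $p$ we have $\mathrm{ord}\,u=m$ and $\mathrm{ord}\,w=1$, so Lemma 4.1 applies. Points outside $T$ do not map to the fibers over $0,1,\infty$. This gives the statement on $f^*E_{p,m}$ and the third equality of (5.2). The first two are $\deg g=n$ and the number $s$ of poles of $w$. The last follows from (4.1) and (5.1): $F'_p\cdot\beta_k=n-\sum_m m\,k_{p,m}=0$. Since $F$, $D_\infty$ and the $E_{p,m}$ generate $\mathrm{Pic}(X)$, the class depends only on $k$.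

**Freeness.** The purpose is to find two sections of $f^*T_X$ that are independent at one point. Choose $t\notin T$ with $w(t)\ne\infty$ and $dg(t)\ne0$. Near $f(t)$ the map $X\to\mathbb P^1\times\mathbb P^1$ is a local isomorphism, and $w(t)\ne0$. Let $v$ be a global vector field on $\mathbb P^1$ with $v(t)\ne0$. The section $\xi\circ f$ of $f^*T_X$ is nonzero at $t$ and vertical, while $df(v)$ has a nonzero $x$-component at $t$. So $f^*T_X\cong\mathcal O(a)\oplus\mathcal O(b)$ is generated by global sections at $t$. If one of $a,b$ were negative, all global sections would lie in the other summand. Hence $a,b\ge0$ and $f$ is free. By Lemma 2.1(c), $\beta_k$ is nef. $\square$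

**Lemma 5.2 (from curves to functions).** *Let $M$ be a component of $\mathrm{Mor}(\mathbb P^1,X,\beta_k)$ and let $U\subset M$ be the set of $f\in M$ such that*

- *$f$ is free;*
- *$f(\mathbb P^1)$ is contained in no $E_{p,m}$ and no $F'_p$;*
- *the divisor $f^*\big(\sum_{p,m}E_{p,m}\big)$ is reduced.*

*Then $U$ is open in $M$, and it is a connected complex manifold if it is nonempty. For every $f\in U$ the function $g_f=\pi\circ f$ has ramification data $k$. A curve $f$ constructed in Lemma 5.1 lies in the set $U$ of its component.*

*Proof.* **Openness.** We check the three conditions in turn. Freeness is open by Lemma 2.1. For a closed curve $D\subset X$ the set of $f$ with $f(\mathbb P^1)\subset D$ is closed, so the second condition is open. On the open set $U_1$ defined by the first two conditions, the pullback of $\sum E_{p,m}$ to $\mathbb P^1\times U_1$ is an effective Cartier divisor that contains no fiber $\mathbb P^1\times\{f\}$. So it is a relative effective Cartier divisor, flat over $U_1$; it is also proper with finite fibers, hence finite over $U_1$. The fiber over $f$ is reduced if and only if the map to $U_1$ is unramified along it. The ramification locus is closed, and so is its image in $U_1$.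

**Connectedness.** We need this in order to join points of $U$ by paths. As $M$ is irreducible, so is its nonempty open subset $U$, and an irreducible complex variety is connected in the classical topology. It is smooth because its members are free.

**Ramification data.** Here intersection numbers become indices. Let $f\in U$. Then $g_f$ has degree $F\cdot\beta_k=n$. The effective divisor $f^*F'_p$ has degree $F'_p\cdot\beta_k=0$, so it is zero. By (4.1),
$$g_f^*(p)=\sum_m m\,f^*E_{p,m}.$$
The divisors $f^*E_{p,m}$ are reduced with disjoint supports, by the third condition, and have degrees $k_{p,m}$. So there are exactly $k_{p,m}$ points of index $m$ over $p$.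

**Constructed curves.** A curve $f$ from Lemma 5.1 is free, $\pi\circ f$ is not constant, and $f^*\sum E_{p,m}$ is reduced, since each of the points of $T$ occurs once. So $f\in U$. $\square$

**The degree-eight functions as curves.** Take $X(2,2,2)$ and the data $k$ of (1.1): $n=8$, $k_{0,1}=4$, $k_{0,2}=2$, $k_{1,2}=k_{\infty,2}=4$, $k_{1,1}=k_{\infty,1}=0$, so $s=14$. Let $g_{\rm I}$ and $g_{\rm II}$ be functions of types I and II, with curves $f_{\rm I},f_{\rm II}$ as in Lemma 5.1. If both were on one component $M$, then both would lie in the connected manifold $U$ of Lemma 5.2. A path $f_s$ in $U$ between them would give a continuous path $g_{f_s}$ of functions satisfying (1.1) from type I to type II, which Section 1 excludes. Hence $h(\beta_k)\ge2$.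

**How far the splitting goes.** It is tempting to make this example bigger. Take functions $g=1-h^2$ of degree $n$ with all indices over $1$ and $\infty$ equal to $2$ and with $a_j$ points of index $j$ over $0$, $1\le j\le K_0$. The invariant is the way in which the zeros of $g$ are split between $h=1$ and $h=-1$. A splitting is described by the numbers of points of each index that go to $h=1$, so there are at most $\prod_j(a_j+1)\le(n+1)^{K_0}$ of them. Here $K_0$ is fixed together with the surface, so this invariant distinguishes only polynomially many families. It is too coarse to disprove the conjecture. Using only two special fibers is worse still: by (1.2) the function $g$ then gives no invariant at all.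

A splitting is only a small part of the topology of $g$. The next section chooses the data so that the whole topology of $g$ is constant along a component.

## 6. When the data use up all the ramification

Recall the Riemann–Hurwitz formula: for $g:\mathbb P^1\to\mathbb P^1$ of degree $n$, the sum of (index $-1$) over all points of the source is $2n-2$. If $g$ has ramification data $k$, then the points over $0,1,\infty$ contribute $3n-s$. This equals the whole budget $2n-2$ exactly when
$$s=n+2. \tag{6.1}$$
In that case $g$ is unramified over $B:=\mathbb P^1\setminus\{0,1,\infty\}$. It is a covering of a fixed space, and such an object cannot vary continuously.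

**Lemma 6.1.** *Assume (6.1). Let $g,\tilde g$ have ramification data $k$, and let $f,\tilde f$ be curves obtained from them by Lemma 5.1. If $f$ and $\tilde f$ lie on the same component of $\mathrm{Mor}(\mathbb P^1,X,\beta_k)$, then $g=\tilde g\circ\varphi$ for some $\varphi\in\mathrm{Aut}(\mathbb P^1)$.*

*Proof.* Let $M$ be the common component and $U$ as in Lemma 5.2; both curves lie in $U$.

**Step 1: a covering over $B\times U$.** This step turns the functions $g_{f'}$, $f'\in U$, into one covering. By Lemma 5.2 every $g_{f'}$ has data $k$, so by (6.1) it is unramified over $B$. Consider
$$\Phi:\mathbb P^1\times U\to\mathbb P^1\times U,\qquad (t,f')\mapsto(g_{f'}(t),f').$$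
It is proper, since the preimage of a compact set $Q$ is closed in $\mathbb P^1\times\mathrm{pr}_2(Q)$. Over $B\times U$ its differential is block triangular with diagonal blocks $\partial g_{f'}/\partial t\ne0$ and the identity, so $\Phi$ is a local isomorphism of complex manifolds there. A proper local homeomorphism of manifolds is a finite covering onto its image components, and $B\times U$ is connected. So $\Phi$ is a finite covering over $B\times U$.

**Step 2: restriction to a path.** This step compares the two ends. Let $\gamma:[0,1]\to U$ be a path from $f$ to $\tilde f$. Pulling $\Phi$ back along $B\times[0,1]\to B\times U$ gives a covering of $B\times[0,1]$. Its restrictions to $B\times\{0\}$ and $B\times\{1\}$ are isomorphic. So $g$ and $\tilde g$ are isomorphic as coverings of $B$.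

**Step 3: filling in the punctures.** This step extends the isomorphism $\psi:g^{-1}(B)\to\tilde g^{-1}(B)$ to $\mathbb P^1$. It is holomorphic, since $g$ and $\tilde g$ are local biholomorphisms there and $\tilde g\circ\psi=g$. Near a puncture of $g^{-1}(B)$ it maps into a small punctured neighborhood of one puncture of $\tilde g^{-1}(B)$, because it is proper and commutes with the maps to $B$. By Riemann's extension theorem it extends. The same holds for $\psi^{-1}$, so the extension is an automorphism $\varphi$ of $\mathbb P^1$ with $g=\tilde g\circ\varphi$. $\square$

It remains to find, on one fixed surface (so with indices bounded by fixed $K_0,K_1,K_\infty$), exponentially many functions $g$ with the same data satisfying (6.1), pairwise not related by $\mathrm{Aut}(\mathbb P^1)$.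

## 7. From plane graphs to covers branched over three points

Functions unramified outside $0,1,\infty$ can be drawn: look at $g^{-1}([0,1])$.

*Example.* Let
$$g(t)=-\frac{(t^3-1)^2}{4t^3},\qquad 1-g(t)=\frac{(t^3+1)^2}{4t^3}.$$
It has degree $6$, three points of index $2$ over $0$ (where $t^3=1$), three points of index $2$ over $1$ (where $t^3=-1$), and two points of index $3$ over $\infty$ (at $t=0,\infty$). Altogether there are $8=n+2$ points, so $g$ is unramified elsewhere. On the unit circle $t=e^{i\theta}$ one computes $g=\sin^2(3\theta/2)\in[0,1]$, and the six arcs of the circle between consecutive points with $t^6=1$ are all of $g^{-1}((0,1))$, because the degree is $6$. So $g^{-1}([0,1])$ is the unit circle. It is a triangle with vertices at the zeros of $g$ and with the points over $1$ as midpoints of its edges. The two faces of length $3$ correspond to the two poles of order $3$.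

The correspondence goes in the other direction as well (Lando–Zvonkin, *Graphs on Surfaces and Their Applications*, Ch. 1–2).

**Lemma 7.1.** *Let $G$ be a simple connected plane graph with $V$ vertices, $e\ge1$ edges and $\Delta$ faces, and let $n=2e$. There is $g_G:\mathbb P^1\to\mathbb P^1$ of degree $n$, unramified over $B$, with*

- *over $0$: one point of index $\deg v$ for each vertex $v$;*
- *over $1$: $e$ points of index $2$;*
- *over $\infty$: one point for each face, of index the length of its boundary walk.*

*The total number of points over $0,1,\infty$ is $V+e+\Delta=n+2$. If $g_G=g_{G'}\circ\varphi$ with $\varphi\in\mathrm{Aut}(\mathbb P^1)$, then $G$ and $G'$ are isomorphic as abstract graphs.*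

*Proof.* **Step 1: two permutations.** This step encodes $G$. A dart is an edge with a chosen direction, and there are $n=2e$ of them. Let $\sigma_0$ send a dart to the next dart counterclockwise around the same origin vertex, and let $\sigma_1$ reverse darts. The cycles of $\sigma_0$ correspond to vertices, with length the degree; the cycles of $\sigma_1$ correspond to edges and have length $2$. Apply $\sigma_0\sigma_1$ (first $\sigma_1$) to a dart from $a$ to $b$. The result is the dart at $b$ that follows, counterclockwise, the dart from $b$ back to $a$. So one arrives at $b$ and takes the sharpest turn to the right, which follows the boundary of the face on the right. The cycles of $\sigma_0\sigma_1$ are thus the boundary walks of the faces. There is one walk per face because $G$ is connected. For the same reason $\sigma_0$ and $\sigma_1$ generate a transitive group.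

**Step 2: the cover.** This step realizes the permutations. Choose a base point $b\in(0,1)$. The group $\pi_1(B,b)$ is free on the loops $\gamma_0,\gamma_1$ that run along $(0,1)$ to near $0$, respectively $1$, go around that point once counterclockwise, and return. Hence there is a covering of $B$ of degree $n$, with fiber over $b$ identified with the set of darts, for which $\gamma_0,\gamma_1$ have monodromy $\sigma_0,\sigma_1$. It is connected by transitivity. By Riemann's existence theorem it extends to a map from a compact Riemann surface to $\mathbb P^1$, and the points over $p$ correspond to the cycles of the monodromy around $p$, with index the length. A loop around $\infty$ is conjugate to $\gamma_0\gamma_1$ or its inverse. Depending on conventions for composing paths, its monodromy has the cycle type of $\sigma_0\sigma_1$ or $\sigma_1\sigma_0$. These two are conjugate, and inverses have the same cycle type. So the points over $0,1,\infty$ are as claimed.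

**Step 3: genus zero.** This step shows that the source is $\mathbb P^1$. Euler's formula $V-e+\Delta=2$ gives $V+e+\Delta=2e+2=n+2$. By Riemann–Hurwitz the Euler characteristic of the source is $n\cdot\chi(B)+(V+e+\Delta)=-n+(n+2)=2$.

**Step 4: recovering the graph.** This step reads $G$ off the map $g_G$. The components of $g_G^{-1}((0,1))$ correspond to the points over $b$, that is, to darts. The arc of a dart $d$ ends over $0$ at the point given by the $\sigma_0$-cycle of $d$, its origin vertex, and over $1$ at the point given by the cycle $\{d,\sigma_1d\}$, its edge. So take the graph with vertex set $g_G^{-1}(0)$ and with one edge for each point of $g_G^{-1}(1)$, joining the ends over $0$ of the two arcs at that point. This graph is $G$. If $g_G=g_{G'}\circ\varphi$, then $\varphi$ maps preimages of $0$, $1$, $(0,1)$ under $g_G$ to those under $g_{G'}$, and hence gives an isomorphism $G\cong G'$. $\square$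

Condition (6.1) is thus Euler's formula. It remains to find many plane graphs with bounded degrees, bounded faces, and equal numbers of vertices of each degree and of faces of each length.

## 8. Nested triangles with diagonals

For $N\ge1$ and $\varepsilon=(\varepsilon_0,\dots,\varepsilon_{N-1})\in\{0,1\}^N$ let $G_\varepsilon$ be the following plane graph. Its vertices are $v_{i,j}$ with $0\le i\le N$ and $j\in\mathbb Z/3$; place $v_{i,j}$ at the point $(i+1)e^{2\pi ij/3}$ of the plane, where the $i$ in the exponent is the imaginary unit. Its edges are straight segments:

- the nested triangles $v_{i,j}v_{i,j+1}$;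
- the spokes $v_{i,j}v_{i+1,j}$ for $i<N$;
- for each $i<N$ one diagonal of the quadrilateral $v_{i,0}v_{i,1}v_{i+1,1}v_{i+1,0}$, namely $v_{i,0}v_{i+1,1}$ if $\varepsilon_i=0$ and $v_{i,1}v_{i+1,0}$ if $\varepsilon_i=1$.

The quadrilateral is a convex trapezoid, so the drawing has no crossings. The graph is simple and connected.

**Counts.** There are $V=3N+3$ vertices and $e=3(N+1)+3N+N=7N+3$ edges. Between levels $i$ and $i+1$ there are two quadrilaterals and two triangles; with the innermost and the outermost face this gives $2N+2$ triangles and $2N$ quadrilaterals, $4N+2$ faces in all. With $n:=2e=14N+6$ we have $V+e+(4N+2)=14N+8=n+2$, as it must be. For $N=1$: $6$ vertices, $10$ edges, $4$ triangles, $2$ quadrilaterals, and a function of degree $20$ with $22$ points over $0,1,\infty$.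

**Degrees.** For $0<i<N$ every $v_{i,j}$ has two neighbors on its triangle and two along spokes. The vertex $v_{i,2}$ meets no diagonal and has degree $4$. The diagonal below level $i$ ends at $v_{i,1}$ if $\varepsilon_{i-1}=0$ and at $v_{i,0}$ if $\varepsilon_{i-1}=1$. The diagonal above starts at $v_{i,0}$ if $\varepsilon_i=0$ and at $v_{i,1}$ if $\varepsilon_i=1$. So $v_{i,0},v_{i,1}$ have degrees $5,5$ if $\varepsilon_{i-1}=\varepsilon_i$, and $4,6$ in some order otherwise. On levels $0$ and $N$ each vertex has degree $3$, except one that meets a diagonal and has degree $4$. All degrees lie in $\{3,4,5,6\}$. If $c(\varepsilon)\in\{0,\dots,N-1\}$ denotes the number of $i$ with $0<i<N$ and $\varepsilon_{i-1}\ne\varepsilon_i$, the numbers of vertices of degrees $3,4,5,6$ are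
$$4,\qquad N+1+c(\varepsilon),\qquad 2(N-1-c(\varepsilon)),\qquad c(\varepsilon).$$
They depend only on $N$ and $c(\varepsilon)$. There are $N$ possible values of $c$, so by the pigeonhole principle we can fix $c_N$ such that
$$\Sigma_N:=\{\varepsilon\in\{0,1\}^N:\ c(\varepsilon)=c_N\}\quad\text{has at least }2^N/N\text{ elements.}$$
Let $a_m$ be the common number of vertices of degree $m$ for $\varepsilon\in\Sigma_N$.

Different $\varepsilon$ may give isomorphic graphs. Exchanging $v_{i,0}$ and $v_{i,1}$ for all $i$ exchanges the two kinds of diagonals, so $\varepsilon$ and its complement give isomorphic graphs. The next lemma bounds this effect.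

**Lemma 8.1.** *The $G_\varepsilon$, $\varepsilon\in\Sigma_N$, represent at least $2^N/\big(N(3N+3)^3\big)$ isomorphism classes of abstract graphs.*

*Proof.* **Step 1: fixing level $0$ fixes everything.** We show that an isomorphism $\psi:G_\varepsilon\to G_{\varepsilon'}$ with $\psi(v_{0,j})=v_{0,j}$ for $j=0,1,2$ forces $\varepsilon=\varepsilon'$. By induction on $i$, we prove that $\psi$ preserves labels on levels $\le i$ and that $\varepsilon_l=\varepsilon'_l$ for $l<i$. For $i=0$ this is the assumption. Suppose it holds for some $i<N$. For a vertex of level $i$, its neighbors on level $i+1$ are exactly its neighbors that are not on levels $\le i$, so $\psi$ preserves this set of "upper" neighbors. The vertex $v_{i,0}$ has two upper neighbors if $\varepsilon_i=0$ and one if $\varepsilon_i=1$, so $\varepsilon_i=\varepsilon'_i$. The only upper neighbor of $v_{i,2}$ is $v_{i+1,2}$, so this label is preserved. If $\varepsilon_i=0$, the only upper neighbor of $v_{i,1}$ is $v_{i+1,1}$, and $v_{i+1,0}$ is the other upper neighbor of $v_{i,0}$. If $\varepsilon_i=1$, the only upper neighbor of $v_{i,0}$ is $v_{i+1,0}$, and $v_{i+1,1}$ is the other upper neighbor of $v_{i,1}$. So $\psi$ preserves labels on level $i+1$.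

**Step 2: counting.** Here we bound the size of an isomorphism class. Fix $\varepsilon\in\Sigma_N$, and for each $\varepsilon'\in\Sigma_N$ with $G_{\varepsilon'}\cong G_\varepsilon$ choose an isomorphism $\psi_{\varepsilon'}:G_{\varepsilon'}\to G_\varepsilon$. If $\psi_{\varepsilon'}$ and $\psi_{\varepsilon''}$ agree on the labels $v_{0,0},v_{0,1},v_{0,2}$, then $\psi_{\varepsilon''}^{-1}\psi_{\varepsilon'}:G_{\varepsilon'}\to G_{\varepsilon''}$ is as in Step 1, so $\varepsilon'=\varepsilon''$. There are at most $(3N+3)^3$ possible images of the three labels. So each isomorphism class contains at most $(3N+3)^3$ of the at least $2^N/N$ graphs. $\square$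

## 9. End of the proof of Theorem A, and sharpness in Theorem B

Let $X=X(6,2,4)$, obtained from $\mathbb P^1\times\mathbb P^1$ by $12$ blow-ups.

**Step 1: the class $\beta_N$.** This step collects the data of all $G_\varepsilon$, $\varepsilon\in\Sigma_N$, in one numerical class. By Lemma 7.1 and Section 8, for $\varepsilon\in\Sigma_N$ the function $g_\varepsilon:=g_{G_\varepsilon}$ has degree $n=14N+6$ and

- over $0$: $a_m$ points of index $m$, $m=3,\dots,6$;
- over $1$: $7N+3$ points of index $2$;
- over $\infty$: $2N+2$ points of index $3$ and $2N$ points of index $4$.

The indices are at most $6,2,4$ over $0,1,\infty$. So all $g_\varepsilon$, $\varepsilon\in\Sigma_N$, have the same ramification data $k$ on $X=X(6,2,4)$, and $s=n+2$. Let $\beta_N:=\beta_k$, and let $f_\varepsilon$ be a free curve of class $\beta_N$ obtained from $g_\varepsilon$ by Lemma 5.1. The class $\beta_N$ is integral and nef.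

**Step 2: its size.** We check the linear growth. By (5.2) the intersection numbers of $\beta_N$ with the generators $F,D_\infty,E_{p,m}$ of $\mathrm{Pic}(X)$ lie between $0$ and $n+2=14N+8\le22N$. Writing a $\mathbb Q$-divisor $L$ in terms of these generators gives $|L\cdot\beta_N|\le C_LN$.

**Step 3: many components.** This step separates the curves $f_\varepsilon$. By Lemma 2.1(a), $f_\varepsilon$ lies on exactly one component $M_\varepsilon$ of $\mathrm{Mor}(\mathbb P^1,X,\beta_N)$, and $M_\varepsilon$ is counted by $h(\beta_N)$. If $M_\varepsilon=M_{\varepsilon'}$, then Lemma 6.1 gives $g_\varepsilon=g_{\varepsilon'}\circ\varphi$ with $\varphi\in\mathrm{Aut}(\mathbb P^1)$, and Lemma 7.1 gives $G_\varepsilon\cong G_{\varepsilon'}$. So nonisomorphic graphs give different components, and Lemma 8.1 yields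
$$h(\beta_N)\ge\frac{2^N}{N(3N+3)^3}.$$

**Step 4: no polynomial bound.** Here we contradict the conjecture. Let $L$ be big and nef and suppose $h(\alpha)\le P(L\cdot\alpha)$ for all $\alpha$. Choose $A,r$ with $|P(x)|\le A(1+x)^r$ for $x\ge0$. Since $0\le L\cdot\beta_N\le C_LN$, we would have
$$\frac{2^N}{N(3N+3)^3}\le A(1+C_LN)^r\quad\text{for all }N\ge1,$$
which is absurd. This proves Theorem A. $\blacksquare$

**Sharpness in Theorem B.** Let $L$ be big and nef on this $X$. By Theorem B, $h(\beta_N)\le e^{C(L\cdot\beta_N+1)}$. Since $h(\beta_N)\to\infty$, also $L\cdot\beta_N\to\infty$. For large $N$
$$\frac{\log h(\beta_N)}{L\cdot\beta_N}\ \ge\ \frac{N\log2-\log\big(N(3N+3)^3\big)}{C_LN}\ \longrightarrow\ \frac{\log2}{C_L}>0,$$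
where $C_L>0$ may be assumed. So $\limsup\log h(\alpha)/(L\cdot\alpha)>0$, and the exponential order in Theorem B cannot be improved. $\blacksquare$

## 10. Products and birational morphisms: counterexamples in higher dimension

To prove Theorem C(1) we formulate what the surface of Theorem A has, and show that this property passes to products and along birational morphisms.

**Definition (property (E)).** A smooth projective $X$ has property (E) if there are, for all large $N$, nef integral classes $\beta_N$ with $\|\beta_N\|=O(N)$ in $N_1(X)_{\mathbb R}$ and $h(\beta_N)\ge c^N$ for some $c>1$ independent of $N$.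

The surface of Theorem A has (E), for instance with $c=3/2$. If $X$ has (E), then the conjecture fails for every big and nef $L$ on $X$: we have $0\le L\cdot\beta_N=O(N)$, and $c^N$ is not bounded by a polynomial in $N$, as in Step 4 of Section 9.

**Lemma 10.1.** *If $X$ has (E), so does $X\times Y$ for every smooth projective variety $Y$.*

*Proof.* **Step 1: the class.** We push curves into a slice. For a class $\beta$ on $X$ and a divisor $D$ on $X\times Y$ put $D\cdot\beta'=D|_{X\times\{y\}}\cdot\beta$. This does not depend on $y\in Y$, because $Y$ is connected. So $\beta\mapsto\beta'$ is linear, it sends integral classes to integral classes, and $(f,\mathrm{const})$ has class $\beta'$ if $f$ has class $\beta$. Linearity gives $\|\beta'_N\|=O(N)$. If $D$ is effective and $\beta$ nef, choose $y$ with $X\times\{y\}\not\subset D$; then $D\cdot\beta'\ge0$. So $\beta'_N$ is nef.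

**Step 2: the components.** We compare the two spaces of morphisms. Let $(f,g):\mathbb P^1\to X\times Y$ have class $\beta'_N$. Its degree against the pullback of an ample divisor of $Y$ is $0$, so $g$ is constant. Intersecting with pullbacks of divisors of $X$ shows that $f$ has class $\beta_N$. Hence, as reduced schemes,
$$\mathrm{Mor}(\mathbb P^1,X\times Y,\beta'_N)=\mathrm{Mor}(\mathbb P^1,X,\beta_N)\times Y,$$
and the components are the products $M\times Y$. Since $(f,y)^*T_{X\times Y}=f^*T_X\oplus\mathcal O^{\dim Y}$, the morphism $(f,y)$ is free if and only if $f$ is. So $h(\beta'_N)=h(\beta_N)$. $\square$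

**Lemma 10.2.** *If $\phi:X'\to X$ is a birational morphism of smooth projective varieties and $X$ has (E), so does $X'$.*

*Proof.* **Step 1: lifting general free curves.** We lift one curve from each component. The map $\phi$ is an isomorphism over $X\setminus Z$ for a closed $Z$ of codimension at least $2$. Namely, let $Z$ be the set of points with positive-dimensional fiber. If $Z$ had a component of codimension $1$, its preimage would have dimension at least $\dim X'$, which is impossible for a proper closed subset of $X'$. Over $X\setminus Z$ the map $\phi$ is proper and birational with finite fibers onto a normal variety, hence an isomorphism by Zariski's main theorem. Let $\beta$ be a class with $h_X(\beta)\ge1$, and let $M$ be a component counted by $h_X(\beta)$. By Lemma 2.1(d) there is a free $f=f_M\in M$ with $f(\mathbb P^1)\cap Z=\emptyset$. Put $f'=\phi^{-1}\circ f$. Then $f'^*T_{X'}=f^*T_X$, so $f'$ is free.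

**Step 2: the class of $f'$.** We show that it depends only on $\beta$. For a divisor $D'$ on $X'$, the divisor $\phi^*\phi_*D'-D'$ is supported in $\phi^{-1}(Z)$, which $f'(\mathbb P^1)$ does not meet. So
$$D'\cdot f'_*[\mathbb P^1]=\phi^*\phi_*D'\cdot f'_*[\mathbb P^1]=\phi_*D'\cdot\beta.$$
The right side does not involve $M$ or $f$. So all the $f'$ have one class, which we call $\phi^*\beta$. It is integral, and nef by Lemma 2.1(c). Taking for $D'$ finitely many divisors whose classes form a basis of $N^1(X')_{\mathbb R}$, we see that $\|\phi^*\beta\|\le C\|\beta\|$ with $C$ independent of $\beta$.

**Step 3: $h_{X'}(\phi^*\beta)\ge h_X(\beta)$.** We attach to each $M$ a component upstairs and check injectivity. By Lemma 2.1(a), $f'$ lies on a unique component $M'$ of $\mathrm{Mor}(\mathbb P^1,X',\phi^*\beta)$, which is counted by $h_{X'}(\phi^*\beta)$. For a divisor $D$ on $X$ we have $\phi^*D\cdot\phi^*\beta=\phi_*\phi^*D\cdot\beta=D\cdot\beta$, so composition with $\phi$ maps $M'$ into $\mathrm{Mor}(\mathbb P^1,X,\beta)$. The image is irreducible and contains $f$, which lies on no component other than $M$. So the image is contained in $M$. If $M_1'=M_2'$, then $\phi\circ M_1'\subset M_1\cap M_2$. This contains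 $f_{M_1}$, which lies on $M_1$ only, so $M_2=M_1$. Thus $M\mapsto M'$ is injective.

Apply this to $\beta=\beta_N$ for large $N$: the classes $\phi^*\beta_N$ show that $X'$ has (E). $\square$

**Proof of Theorem C(1).** Let $X$ be the surface of Theorem A. It is rational, so $Z$ is birational to $X\times Y$, which has (E) by Lemma 10.1. By Hironaka's theorem some composition $Z'\to Z$ of blow-ups along smooth centers resolves the rational map from $Z$ to $X\times Y$. It gives a birational morphism $Z'\to X\times Y$ with $Z'$ smooth projective. By Lemma 10.2, $Z'$ has (E). If $Z''\to Z'$ is a birational morphism with $Z''$ smooth projective, Lemma 10.2 shows that $Z''$ has (E) too. So $Z'$ and $Z''$ violate the conjecture for every big and nef $L$. They are uniruled, being birational to $\mathbb P^2\times Y$. For $k\ge0$, the variety $Z=\mathbb P^{k+2}$ is birational to $\mathbb P^2\times\mathbb P^k$, and this gives rational counterexamples in every dimension $\ge2$. $\blacksquare$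

## 11. One-dimensional MRC fibers

Recall from Kollár, loc. cit., IV.5 that a smooth projective uniruled $X$ has a maximal rationally connected (MRC) fibration. It is a proper morphism with rationally chain connected fibers from a dense open subset of $X$ to a variety, the MRC quotient, such that every rational curve through a very general point of $X$ lies in the fiber through that point. For example, if $C$ is a curve of positive genus, every rational curve in $C\times\mathbb P^1$ lies in a fiber over $C$, and the MRC quotient is $C$.

**Proof of Theorem C(2).** **Step 1: setup.** We make the fibration as nice as possible. The general fiber is a smooth (we are in characteristic $0$), connected, rationally chain connected curve, hence $\mathbb P^1$. So there are a dense open $X^\circ\subset X$ and a proper smooth morphism $\rho:X^\circ\to B^\circ$ with $B^\circ$ irreducible and all fibers isomorphic to $\mathbb P^1$, such that every rational curve through a very general point of $X$ lies in the fiber of $\rho$ through it. All fibers $R$ have the same class, since $B^\circ$ is connected. For $\alpha=0$ we have $h(0)=1$, so let $\alpha\ne0$, and let $M$ be a component counted by $h(\alpha)$. Let $M^{\rm free}$ be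 its dense open subset of free morphisms.

**Step 2: most members of $M$ lie in fibers.** Fix $t_0\in\mathbb P^1$. By Lemma 2.1(b) the map $M^{\rm free}\to X$, $f\mapsto f(t_0)$, is smooth, hence dominant. The preimage of a proper closed subset of $X$ is therefore a proper closed subset of $M^{\rm free}$. So for all $f\in M^{\rm free}$ outside countably many proper closed subsets, $f(t_0)$ is very general in $X$, and such $f$ form a dense subset of $M$. For such $f$ the rational curve $f(\mathbb P^1)$ lies in a fiber $R\cong\mathbb P^1$ of $\rho$. With $H$ ample on $X$, the degree of $f$ onto $R$ is
$$d=\frac{H\cdot\alpha}{H\cdot R},$$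
which is determined by $\alpha$; moreover $\alpha=d[R]$.

**Step 3: morphisms to fibers form an irreducible family.** Let $W_d\to B^\circ$ be the space of morphisms of degree $d$ from $\mathbb P^1$ to fibers of $\rho$. It is smooth over $B^\circ$, because for such a morphism $f:\mathbb P^1\to R\cong\mathbb P^1$ the obstruction space $H^1(\mathbb P^1,f^*T_R)=H^1(\mathbb P^1,\mathcal O(2d))$ vanishes. Its fibers are $\mathrm{Mor}_d(\mathbb P^1,\mathbb P^1)$, nonempty open subsets of $\mathbb P^{2d+1}$, hence irreducible. Let $O_1,O_2\subset W_d$ be nonempty open subsets. Smooth morphisms are open, so the images of $O_1,O_2$ are nonempty and open in the irreducible $B^\circ$, and they share a point $b$. Both $O_i$ meet the irreducible fiber over $b$ in nonempty open subsets, so $O_1\cap O_2\ne\emptyset$. Thus $W_d$ is irreducible.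

**Step 4: conclusion.** All members of $W_d$ have class $d[R]=\alpha$. The closure of the image of $W_d$ in $\mathrm{Mor}(\mathbb P^1,X,\alpha)$ is irreducible, and by Step 2 it contains a dense subset of $M$, hence $M$. Since $M$ is a component, it equals this closure. As $d$ depends only on $\alpha$, there is at most one such $M$, so $h(\alpha)\le1$. $\blacksquare$

**Proof of Theorem C(3).** A uniruled surface is either rational or birational to $C\times\mathbb P^1$ with $C$ a curve of positive genus. The rational class contains a counterexample by part (1) with $Y$ a point. In the other case the MRC quotient is the curve $C$, of dimension $\dim X-1$. By part (2) $h(\alpha)\le1$ for all $\alpha$, so the conjecture holds with $P=1$ for every surface in the class. A smooth projective uniruled curve is $\mathbb P^1$, where $\mathrm{Mor}_d(\mathbb P^1,\mathbb P^1)$ is irreducible. So $h\le1$ and the conjecture holds. $\blacksquare$
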